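# Generalized torsion and the second commutator subgroup of a knot group

Throughout, $G'=[G,G]$, $G''=[G',G']$, $[u,v]=uvu^{-1}v^{-1}$ and $g^{x}=xgx^{-1}$. For a knot $K\subset S^3$ we write $G=G(K)=\pi_1(S^3\setminus K)$, $\Delta_K(t)$ for the Alexander polynomial and $g(K)$ for the genus.

## 1. The trefoil: two conjugates whose product is trivial

**Definition 1.** A non-trivial element $g$ of a group $G$ is a *generalized torsion element* if there are $n\ge 1$ and $x_1,\dots,x_n\in G$ with $g^{x_1}g^{x_2}\cdots g^{x_n}=1$.

A small example is the Klein bottle group $\langle a,b\mid aba^{-1}=b^{-1}\rangle$, which is torsion-free: there $b^{a}b=1$, so $b$ is a generalized torsion element.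

A bi-orderable group (one with a total order invariant under multiplication on both sides) has no such element: if $g>1$, all conjugates of $g$ are $>1$, and so are their products; if $g<1$, reverse the order.

In a knot group a generalized torsion element lies in $G'$: if $g\notin G'$, the image of $g^{x_1}\cdots g^{x_n}$ in $G/G'\cong\mathbb Z$ is $n$ times a non-zero integer. How deep in the derived series must it lie? Here is a case in which it lies no deeper than $G'$.

**Proposition 2.** The trefoil group has a generalized torsion element outside $G''$.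

*Proof.* Use $G=\langle a,b\mid a^2=b^3\rangle$ and $g=[a,b]$. Then
$$g^{a}g=a\,(aba^{-1}b^{-1})\,a^{-1}\cdot aba^{-1}b^{-1}=a^2ba^{-1}b^{-1}\cdot ba^{-1}b^{-1}=a^2ba^{-2}b^{-1}=[a^2,b]=[b^3,b]=1 .$$
Suppose $g\in G''$. Then $a$ and $b$ commute modulo $G''$, so $G/G''$ is abelian and $G'=G''$. But $G'/G''$ is the Alexander module $\mathbb Z[t^{\pm1}]/(t^2-t+1)\cong\mathbb Z^2\neq0$. So $g\notin G''$, and in particular $g\ne1$. $\square$

On the level of $G'/G''$ the reason is the identity $(t+1)(t^2-t+1)=t^3+1$. The element $a$ maps to $\pm3\in\mathbb Z=G/G'$, so conjugation by $a$ acts on $G'/G''$ as $t^{\pm3}$, and $t^{3}+1$ kills the Alexander module. The trefoil is special in that the relation $g^ag\in G''$, which the Alexander polynomial forces, holds in $G$ itself. What changes for a general knot?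

To ask this precisely, call $K$ *rationally homologically fibered* if $\deg\Delta_K=2g(K)$. The trefoil and the figure-eight knot (genus one, polynomial of degree two) are examples; a non-trivial knot with $\Delta_K=1$ is not. We assume that $K$ is non-trivial, which for a rationally homologically fibered knot is equivalent to $\Delta_K\ne1$. Two known results form the background. If $K$ is non-trivial and rationally homologically fibered and $\Delta_K$ has no positive real root, then $G(K)$ is not bi-orderable. And for any knot with $\Delta_K\ne1$ without positive real root, $G/G''$ has a generalized torsion element. The question, from Tetsuya Ito, "Generalized torsion orders of generalized torsion elements", arXiv:2310.02577 (2023), is this: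

*If $K$ is a non-trivial rationally homologically fibered knot and $\Delta_K(t)$ has no positive real root, is there a generalized torsion element $g\in G(K)$ with $g\notin G''$?*

For the trefoil the answer is yes. We shall see that in general it is **no**, and that it can be no for a knot with the same Alexander module as the trefoil.

The obvious tool for excluding generalized torsion, a bi-order, is not available: neither $G$ nor $G/G''$ is bi-orderable. We need an argument that applies to exactly the elements outside $G''$ but works in $G$ and not in a metabelian quotient. It will be a count of Euler characteristics of surfaces.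

## 2. Plumbing two knotted annuli

Let $J_1,J_2$ be figure-eight knots, let $n_1,n_2\in\mathbb Z$ with $\kappa:=n_1n_2\ge1$, and let $A_i\subset S^3$ be an annulus with core $J_i$ and framing $n_i$ (the linking number of $J_i$ with a boundary component of $A_i$ parallel to it). Let $\Sigma$ be the plumbing of $A_1$ and $A_2$ along a square; it is a surface of genus one with one boundary circle. Put $K=\partial\Sigma$.

**Theorem 3.** $g(K)=1$ and $\Delta_K(t)=t+\kappa(t-1)^2$ (which is $t^2-t+1$ for $n_1=n_2=-1$). So $K$ is non-trivial and rationally homologically fibered, and $\Delta_K$ has no positive real root. For $G=G(K)$, every $g\in G'\setminus G''$ satisfies: if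
$$\prod_{i=1}^{r}y_ig^{d_i}y_i^{-1}=\prod_{j=1}^h[u_j,v_j]\ \text{ in }G,\quad r\ge1,\ h\ge0,\ d_i\ge1,\qquad\text{then}\qquad \sum_{i=1}^rd_i\le 2h-2+r. \tag{1}$$

**Corollary 4.** No element of $G\setminus G''$ is a generalized torsion element. So the answer to the question is no: every generalized torsion element of $G(K)$ lies in $[[G,G],[G,G]]$.

*Proof from Theorem 3.* We have seen that a generalized torsion element lies in $G'$. If $g\in G'\setminus G''$ and $g^{x_1}\cdots g^{x_r}=1$, then (1) with $h=0$ and all $d_i=1$ gives $r\le r-2$, which is absurd. $\square$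

The number $2h-2+r$ is $-\chi$ of a compact connected surface of genus $h$ with $r$ boundary circles. So (1) says: *if such a surface in a space with group $G$ is bounded by positive powers of $g$ of total degree $n$, then $n\le-\chi$.* A generalized torsion relation would be a planar surface with $n=r$ boundary circles, and $-\chi=r-2$ is too small.

## 3. The complement of the plumbing, cut open along its surface

**Step 1: coordinates.** *We fix a picture in which all signs can be read off.* Let $\Pi\subset S^3$ be the plumbing sphere and $S^3=B_1\cup_\Pi B_2$, with $A_i\subset B_i$ and $A_i\cap\Pi=Q=A_1\cap A_2$. Near $Q$ use right-handed coordinates $(u,v,z)$ with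
$$Q=[-1,1]^2\times0,\qquad \Pi=\{z=0\},\qquad B_1=\{z\ge0\},\qquad B_2=\{z\le0\}.$$
The annulus $A_1$ leaves $Q$ through the edges $u=\pm1$ and bends upward; $A_2$ leaves $Q$ through the edges $v=\pm1$ and bends downward. So $v$ is the fibre coordinate of $A_1$, and $u$ that of $A_2$. The positive side of $\Sigma$ is the one which along $Q$ is $z>0$. When $A_1$ bends upward at $u=1$, its tangent direction $(1,0,0)$ turns into $(0,0,1)$ and the positive normal $(0,0,1)$ turns into $(-1,0,0)$; so just outside the edges $u=\pm1$ one is on the *negative* side of $A_1$. When $A_2$ bends downward at $v=1$, the positive normal turns into $(0,1,0)$; so just outside the edges $v=\pm1$ one is on the *positive* side of $A_2$.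

Let $s$ be the center of $Q$, and let $\alpha$ (resp. $\beta$) be the core of $A_1$ (resp. $A_2$) based at $s$, leaving $s$ towards $u=1$ (resp. $v=1$). Orient $J_1,J_2$ accordingly. Then $\pi_1(\Sigma,s)$ is free on $\alpha,\beta$.

**Step 2: the complement of $\Sigma$ has group $G_1*G_2$.** *We recognize the two halves as knot exteriors.* Let $N(\cdot)$ denote thin thickenings, $D_0=\Pi\setminus\operatorname{int}N(Q)$, which is a disc, and $E_i=\overline{B_i\setminus N(A_i)}$. The set $B_2\cup N(Q)$ is a ball, and $N(A_1)\cup B_2$ is this ball with a 1-handle attached at $u=\pm1$. This is a solid torus neighborhood of $J_1$. So $E_1$ is the exterior of $J_1$; likewise $E_2$ is the exterior of $J_2$. Also $D_0\subset\partial E_i$. The complement of the thickened $\Sigma$ is $E_1\cup_{D_0}E_2$, with group $G_1*G_2$, where $G_i=\pi_1(E_i)=G(J_i)$. We use the disc $D_0$ as base point: an arc with end points in $D_0$ defines an element of $\pi_1$, which does not change when the end points move in $D_0$. Put $P_i=\pi_1(\partial E_i)\cong\mathbb Z^2$. Since $J_i$ is non-trivial, $P_i$ injects into $G_i$.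

**Step 3: four elements.** *These are the letters of the presentation.*

* $l_1\in G_1$: the loop through $(0,2,0)$ parallel to $\alpha$ just beyond the boundary component of $A_1$ at $v=1$. $l_2\in G_2$: the loop through $(2,0,0)$ parallel to $\beta$ just beyond the boundary component of $A_2$ at $u=1$.
* $x_1\in G_1$: the arc in $B_1$ passing over $Q$ from $(0,-2,0)$ to $(0,2,0)$. $x_2\in G_2$: the arc in $B_2$ passing under $Q$ from $(-2,0,0)$ to $(2,0,0)$.

All are homotopic into $\partial E_i$, so $x_i,l_i\in P_i$. The loop $x_1$, closed up in $D_0$, lies on the sphere $\partial(B_2\cup N(Q))$ and separates the two attaching discs of the 1-handle, so it is a meridian of $J_1$. Likewise $x_2$ is a meridian of $J_2$. So $x_i=\mu_i^{\epsilon_i}$ with $\epsilon_i=\pm1$, where $\operatorname{lk}(\mu_i,J_i)=1$. The signs are as follows.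

* Close $x_1$ up through $u=2$. It bounds a disc over $[0,2]_u\times[-2,2]_v$ which is above $J_1$ at $u=0$ and below $J_1$ at $u=2$. Its boundary runs clockwise in the $(u,v)$-plane, so its normal points down, and $J_1$ crosses it once, upward. Hence $\epsilon_1=-1$.
* Close $x_2$ up through $v=2$. It bounds a disc over $[-2,2]_u\times[0,2]_v$ whose boundary runs counterclockwise, so its normal points up, and $J_2$ crosses it once, downward. Hence $\epsilon_2=-1$.

The element $l_i$ is parallel to the core and has linking number $n_i$ with $J_i$. With the longitude $\lambda_i$ parallel to $J_i$,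
$$l_i=\lambda_i\mu_i^{n_i}=\lambda_ix_i^{k_i},\qquad k_i=\epsilon_in_i=-n_i,\qquad k_1k_2=n_1n_2=\kappa, \tag{2}$$
and $P_i=\langle x_i\rangle\times\langle l_i\rangle=\langle x_i\rangle\times\langle\lambda_i\rangle$.

**Step 4: push-offs.** *We express the two push-offs $i_\pm:\pi_1(\Sigma)\to G_1*G_2$ in these letters.* Let $s^\pm$ be the push-offs of $s$. Join $s^+$ to $(0,2,0)\in D_0$ by a tether over $Q$ in direction $+v$, and $s^-$ to $(2,0,0)\in D_0$ by a tether under $Q$ in direction $+u$. Paths compose from left to right.

* $\alpha^+$ stays in $B_1$. Slide it in direction $+v$ until it is beyond $v=1$; the base point runs along the tether. So $i_+(\alpha)=l_1$.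
* $\alpha^-$ first runs under $Q$ (cancelling the tether) to $(1+\varepsilon,0,0)\in D_0$, then in $B_1$ along the negative side of $A_1$ to $(-1-\varepsilon,0,0)\in D_0$, then under $Q$ to $s^-$ and along the tether to $(2,0,0)$. The arc in $B_1$ slides in direction $+v$, with end points in $D_0$, to $l_1$. The last part, from $(-1-\varepsilon,0,0)$ under $Q$ to $(2,0,0)$, is $x_2$. So $i_-(\alpha)=l_1x_2$.
* $\beta^-$ stays in $B_2$ and slides in direction $+u$ along its tether to $l_2$. So $i_-(\beta)=l_2$.
* $\beta^+$ first runs over $Q$ (cancelling the tether) to $(0,1+\varepsilon,0)\in D_0$, then in $B_2$ along the positive side of $A_2$ to $(0,-1-\varepsilon,0)\in D_0$, an arc which slides in direction $+u$ to $l_2$, then over $Q$ to $(0,2,0)$, which is $x_1$. So $i_+(\beta)=l_2x_1$.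

Let $t$ be the loop which goes from $D_0$ along the tether to $s^-$, through $\Sigma$ to $s^+$, and back along the tether to $D_0$. Then $t\,i_+(\cdot)\,t^{-1}=i_-(\cdot)$, and van Kampen's theorem gives
$$G=\langle G_1*G_2,\;t\ \mid\ t\,l_1\,t^{-1}=l_1x_2,\quad t\,l_2x_1\,t^{-1}=l_2\rangle. \tag{3}$$

**Step 5: the Alexander module.** *This proves the first half of Theorem 3.* In the abelianization, (3) gives $x_2=0$ and $x_1=0$. Since $x_i$ generates $H_1(G_i)$, we get $G/G'=\langle t\rangle\cong\mathbb Z$. Hence $G_i\le G'$ and
$$G_i'\le G''. \tag{4}$$
The group $G'$ is generated by the subgroups $t^jG_it^{-j}$, with the relations of these groups and the $t$-conjugates of the relations in (3) (Reidemeister–Schreier). Now $H_1(G_i)=\mathbb Zx_i$ and $l_i=k_ix_i$ there. So $G'/G''$ is generated over $\mathbb Z[t^{\pm1}]$ by $x_1,x_2$ with the relations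
$$x_2=(t-1)k_1x_1,\qquad tx_1=(1-t)k_2x_2 .$$
Eliminating $x_2$, we get $G'/G''\cong\mathbb Z[t^{\pm1}]/(\Delta)$, generated by $x_1$, with $\Delta=t+\kappa(t-1)^2$. This is $\Delta_K$; it has degree $2$ since $\kappa\ge1$, and it is positive for $t>0$. From $2=\deg\Delta\le2g(K)\le2$ we get $g(K)=1$.

## 4. Unknotted bands give the trefoil group; longitudes break the computation

Steps 1 to 4 nowhere used which knots $J_i$ are, except for $P_i\le G_i$. Let $J_1,J_2$ be unknots for a moment, with $n_1=n_2=-1$. Then $G_i=\langle x_i\rangle\cong\mathbb Z$, $\lambda_i=1$, $k_i=1$ and $l_i=x_i$. The relations (3) read $tx_1t^{-1}=x_1x_2$ and $t\,x_2x_1t^{-1}=x_2$; put together, $tx_2t^{-1}=x_2(x_1x_2)^{-1}=x_1^{-1}$. So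
$$tx_1t^{-1}=x_1x_2,\qquad t^2x_1t^{-2}=x_1x_2x_1^{-1},\qquad t^3x_1t^{-3}=(x_1x_2)\,x_1^{-1}\,(x_1x_2)^{-1},$$
$$\bigl(t^3x_1t^{-3}\bigr)\cdot\bigl((x_1x_2)\,x_1\,(x_1x_2)^{-1}\bigr)=1 .$$
So $x_1$ is a generalized torsion element, and $x_1\notin G''$ because it generates the non-zero module $\mathbb Z[t^{\pm1}]/(t^2-t+1)$.

This is again the trefoil group. Eliminate $x_2=x_1^{-1}tx_1t^{-1}$; the remaining relation $tx_2t^{-1}=x_1^{-1}$ is $x_1tx_1^{-1}\,t\,x_1=t^2$. With $\sigma=x_1tx_1^{-1}$ it says $x_1=t^{-1}\sigma^{-1}t^2$, and then $\sigma x_1=x_1t$ becomes $\sigma t^{-1}\sigma^{-1}=t^{-1}\sigma^{-1}t$, that is, $\sigma t\sigma=t\sigma t$. With $a=\sigma t\sigma$, $b=\sigma t$ (inverse $\sigma=b^{-1}a$, $t=a^{-1}b^2$) this is $\langle a,b\mid a^2=b^3\rangle$: the braid relation gives $a^2=(\sigma t\sigma)(t\sigma t)=b^3$, and conversely $t\sigma t=a^{-1}b^2\cdot b=a=\sigma t\sigma$.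

Now try the same computation for knotted $J_i$ and $k_1=k_2=1$, so $l_i=\lambda_ix_i$. The first step is fine: $tl_1t^{-1}=l_1x_2$. For the second we need $tx_2t^{-1}$. Since $x_2=\lambda_2^{-1}l_2$, $\ tl_2t^{-1}=l_2\,(tx_1t^{-1})^{-1}$ and $tx_1t^{-1}=(t\lambda_1^{-1}t^{-1})\,l_1x_2$, we find
$$tx_2t^{-1}=(t\lambda_2^{-1}t^{-1})\;l_2\,x_2^{-1}l_1^{-1}\,(t\lambda_1t^{-1})=(t\lambda_2^{-1}t^{-1})\;\lambda_2\,l_1^{-1}\,(t\lambda_1t^{-1}).$$
This is the point where the approach stops: (3) gives no rule for $t\lambda_it^{-1}$. Modulo $G''$ the longitudes disappear, because $\lambda_i\in G_i'\le G''$, and the relation $(t^3+1)x_1=0$ survives. In $G$ they remain as error terms, and we shall show that they can never be made to cancel. The obstruction is that $\lambda_i$ is costly to fill in $E_i$: it bounds a one-holed torus and nothing simpler.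

## 5. Splitting off the two knot groups

*We want to separate the part of $G$ that carries the Alexander module from the two figure-eight groups. The separation is along the tori $\partial E_i$.*

**The group $H$.** Let $J_i$ be figure-eight knots again. Let $A=P_1*P_2$, let $\pi:A\to F(l_1,l_2)$ be the homomorphism $x_i\mapsto1$, $l_i\mapsto l_i$, and put
$$C_+=\langle l_1,\;l_2x_1\rangle,\qquad C_-=\langle l_1x_2,\;l_2\rangle\qquad(\text{subgroups of }A).$$
In each case $\pi$ sends the two displayed generators to the free basis $l_1,l_2$. So they are free bases of $C_\pm$, and $\pi|_{C_\pm}$ is an isomorphism onto $F(l_1,l_2)$. Hence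
$$H=\langle A,t\mid tl_1t^{-1}=l_1x_2,\ tl_2x_1t^{-1}=l_2\rangle$$
is an HNN extension with base $A$ and associated subgroups $C_\pm$. In particular $P_i\le A\le H$. Comparing with (3),
$$G=G_1*_{P_1}H*_{P_2}G_2, \tag{5}$$
a tree of groups with injective edge maps.

In $H$ we can solve for $x_1,x_2$: $x_2=l_1^{-1}tl_1t^{-1}$ and $x_1=l_2^{-1}t^{-1}l_2t$. So
$$H=\langle l_1,l_2,t\mid[x_1,l_1],\ [x_2,l_2]\rangle\quad\text{with these words } x_i .$$

**Lemma 5.** (a) $H/H'=\mathbb Z^3$ with basis $l_1,l_2,t$. The exponent homomorphisms $l_1^*,l_2^*:H\to\mathbb Z$ vanish on $x_1,x_2,t$.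

(b) There are homomorphisms
$$q_2:H\to F(l_2,t),\quad l_1\mapsto1,\ l_2\mapsto l_2,\ t\mapsto t,\qquad q_2(x_2)=1,\quad q_2(x_1)=w_2:=l_2^{-1}t^{-1}l_2t,$$
$$q_1:H\to F(l_1,t),\quad l_2\mapsto1,\ l_1\mapsto l_1,\ t\mapsto t,\qquad q_1(x_1)=1,\quad q_1(x_2)=w_1:=l_1^{-1}tl_1t^{-1}.$$

(c) Let $L=H\cap G'$. If $g\in L\setminus G''$, then $q_1(g)\ne1$ or $q_2(g)\ne1$.

*Proof.* (a) The two relators are commutators, and $x_1,x_2$ have exponent sum $0$ in each letter.

(b) The values on $x_i$ are read off from the words. The relator $[x_1,l_1]$ is killed by $q_2$ since $l_1\mapsto1$, and by $q_1$ since $x_1\mapsto1$; the relator $[x_2,l_2]$ is killed by $q_2$ since $x_2\mapsto1$, and by $q_1$ since $l_2\mapsto1$.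

(c) $L$ is the kernel of the $t$-exponent on $H$, because $l_i\in G'$. Let $K_0$ be the kernel of $F(l_1,l_2,t)\to\langle t\rangle$; it is free on the elements $t^jl_it^{-j}$. Both $x_i$ and $l_i$ lie in $K_0$, so the relators lie in $[K_0,K_0]$, and so does their normal closure. Hence $L/L'=K_0/K_0'$ is the free $\mathbb Z[t^{\pm1}]$-module on $l_1,l_2$. In the same way the abelianized kernel of $F(l_j,t)\to\langle t\rangle$ is free on $l_j$, and $q_j$ induces the projection to the $l_j$-coordinate. If $q_1(g)=q_2(g)=1$, both coordinates of the class of $g$ vanish, so $g\in L'\le G''$. $\square$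

This is where the hypothesis $g\notin G''$ enters for elements of $H$: such an element is seen in one of two *free* groups.

## 6. Relations as surfaces, and elements that cross the tori

**Spaces and cut surfaces.** A finite tree of groups with injective edge maps is realized by a space $X$ made of vertex spaces $X_v$ with group $G_v$ and cylinders $X_e\times[0,1]$, with $X_e$ connected with group $G_e$, whose ends are glued to the two adjacent vertex spaces. For (5) take $X_{G_i}=E_i$, $X_{P_i}=\partial E_i$, $X_H=K(H,1)$. The subspace $X_e\times\frac12$ is the *mid-level* of $e$.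

Let $\gamma$ be a loop in the conjugacy class of $g$. A relation as in (1) gives a map $f:S\to X$, where $S$ is a compact connected oriented surface of genus $h$ with $r$ boundary circles. Indeed $S$ is a cell complex with one 2-cell, whose 1-cells are $r$ boundary circles with tails and $2h$ further loops, and the boundary of the 2-cell reads the relation: send the circles to $\gamma^{d_i}$, the tails to paths for $y_i$, the loops to $u_j,v_j$, and extend over the 2-cell. For a suitable orientation of $S$, the $i$-th circle with its boundary orientation runs along $\gamma^{d_i}$. Put $n=\sum d_i$; we have $-\chi(S)=2h-2+r$.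

If $\gamma$ is transverse to, or disjoint from, the mid-levels, then after a homotopy rel $\partial S$ (smoothing the $[0,1]$-coordinate near $\frac12$) $f$ is transverse to them. The preimage of the mid-levels is then a compact properly embedded bicollared 1-manifold in $S$. Each piece of $S$ cut along it maps to a vertex space together with the adjacent half-cylinders, which retracts to the vertex space.

**Removing discs.** Suppose a component $Y$ of the cut-open surface is a disc bounded by a *circle* of the preimage. Its boundary loop lies in some $X_e\times\frac12$ and is trivial in the vertex group, hence trivial in $G_e$ since edge maps are injective. Redefine $f$ on $Y$ by a null-homotopy in $X_e\times\frac12$ and push off the mid-level to the other side. This removes the circle and changes nothing else in the preimage. So for a map with given boundary values and the smallest number of circles there are no such discs.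

**Which condition do we need?** Cutting along arcs will produce polygons, and a disc polygon contributes $+1$ to $\chi$. The dangerous polygons have sides that run repeatedly along one and the same piece of $\gamma$. The following condition excludes them.

**Definition 6.** A subgroup $C\le\Gamma$ is *RTF* in $\Gamma$ if $yp_1yp_2\cdots yp_k\ne1$ for all $y\in\Gamma\setminus C$, $k\ge1$, $p_i\in C$.

For instance the trivial subgroup of $\mathbb Z$ is RTF. The subgroup $2\mathbb Z$ of $\mathbb Z$ is not: with $y=1$, $1+(-2)+1+0=0$.

**Lemma 7 (hyperbolic elements).** Let $G$ be the group of a finite tree of groups with injective edge maps, each edge group RTF in its adjacent vertex groups. Let $g$ be not conjugate into a vertex group, and let $S$, $n$ come from a relation as in (1). Then $n\le-\chi(S)$.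

*Proof.*

**Step 1: a shortest loop.** *We make the pieces of $\gamma$ essential.* Let $\gamma$ be transverse to the mid-levels with the smallest number $m$ of crossings in its free homotopy class. Then $m\ge1$, as $g$ is not conjugate into a vertex group. The underlying graph is a tree, so each mid-level separates $X$ and is crossed equally often in both directions; so $m\ge2$. Let $c_1,\dots,c_m$ be the crossings in cyclic order and $t_i$ the subarc from $c_i$ to $c_{i+1}$ ($t_m$ from $c_m$ to $c_1$), and put $t_0:=t_m$. Suppose $t_i$, in the part of $X$ belonging to the vertex $v$, has both end points on the same mid-level $X_e\times\frac12$. Joining the end points to a base point inside $X_e\times\frac12$, it defines $y\in G_v$, well defined in $G_e\backslash G_v/G_e$. Then $y\notin G_e$: otherwise $t_i$ could be homotoped rel end points into $X_e\times\frac12$ and pushed off, which removes the two crossings $c_i\ne c_{i+1}$.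

**Step 2: cut $S$.** *We describe the disc pieces.* Choose $f$ with the fewest circles in the preimage. The preimage has $nm$ end points on $\partial S$, so it contains exactly $nm/2$ proper arcs. No piece is a disc bounded by a preimage circle, and every circle of $\partial S$ meets the preimage. So each disc piece is a polygon whose boundary alternates between copies of the $t_i$, traversed in the direction of $\gamma$, and arcs of the preimage.

**Step 3: what happens along an arc.** *We find the transitions between sides.* Consider an arc joining a point of type $c_j$ to a point of type $c_k$. In the model $S=\mathbb R\times[0,1]$ with the arc $0\times[0,1]$, the boundary orientation runs to the right at the bottom and to the left at the top. So $\partial S$ crosses the arc from left to right at one end and from right to left at the other. The two sides of the arc lie on the two sides of the mid-level, and $\partial S$ runs along $\gamma$ in the positive direction. So $\gamma$ crosses the mid-level in opposite directions at $c_j$ and $c_k$; in particular $j\ne k$. On one side of the arc, the boundary of the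 piece arrives on $t_{j-1}$, runs along the arc, and leaves on $t_k$. On the other side it passes from $t_{k-1}$ to $t_j$.

**Step 4: count ascents.** *An ascent is a cheap witness that a cyclic sequence is not constant.* Call a passage from $t_i$ to $t_{i'}$, with $i,i'\in\{1,\dots,m\}$, an *ascent* if $i'>i$.

* If $j,k\ge2$: the passage $t_{j-1}\to t_k$ is an ascent iff $k\ge j$, and $t_{k-1}\to t_j$ iff $j\ge k$. As $j\ne k$, exactly one of them is an ascent.
* If $j=1$, $k\ge2$: the passages are $t_m\to t_k$ and $t_{k-1}\to t_1$, and neither is an ascent. The case $k=1$, $j\ge2$ is the same.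

Exactly $n$ points of $\partial S$ are of type $c_1$, and no arc joins two of them. So $n$ arcs carry no ascent, and there are exactly $\frac{nm}2-n$ ascents in total.

**Step 5: every disc has an ascent.** *Here RTF is used.* If the cyclic sequence of indices of a disc piece is not constant, it has an ascent. Suppose it is constant, $i,\dots,i$ ($k\ge1$ terms). Each arc of the polygon joins the end point of a copy of $t_i$ to the initial point of a copy of $t_i$, and it maps into one mid-level. So $t_i$ has both end points on one mid-level $X_e\times\frac12$, and the disc gives $yp_1yp_2\cdots yp_k=1$ in $G_v$ with $p_l\in G_e$ and, by Step 1, $y\notin G_e$. This contradicts RTF.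

**Step 6: Euler characteristic.** Each passage belongs to one piece, so there are at most $\frac{nm}2-n$ discs. All other pieces have non-empty boundary and $\chi\le0$. Gluing along the $\frac{nm}2$ arcs lowers $\chi$ by one each, and gluing along circles does not change it. Hence
$$\chi(S)\le\Bigl(\frac{nm}2-n\Bigr)-\frac{nm}2=-n.\qquad\square$$

**The simplest case.** In $F(l,t)=\langle l\rangle*\langle t\rangle$ the edge group is trivial, hence RTF in $\mathbb Z$. Let $1\ne w\in[F,F]$. The factors meet $[F,F]$ trivially, so $w$ is not conjugate into a factor. Lemma 7 with $r=1$ says: if $w^n$ is a product of $h$ commutators, then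
$$n\le2h-1. \tag{6}$$
This is the Duncan–Howie bound; we shall need it in Section 8.

To apply Lemma 7 to (5) we must know that $P_i$ is RTF in $H$ and in $G_i$.

## 7. Invariant orders on cosets

**Definition 8.** $C\le\Gamma$ is *l.r.c.* (left relatively convex) in $\Gamma$ if $\Gamma/C$ has a total order invariant under left multiplication by $\Gamma$.

For instance, $\mathbb Z\times0$ is l.r.c. in $\mathbb Z^2$, since the quotient $\mathbb Z$ is ordered. The subgroup $2\mathbb Z$ is not l.r.c. in $\mathbb Z$, since translation by $1$ swaps the two cosets.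

**Lemma 9.** (a) If $C$ is l.r.c. in $\Gamma$, then $C$ is RTF in $\Gamma$.

(b) If $C\le D\le\Gamma$, $C$ is l.r.c. in $D$ and $D$ is l.r.c. in $\Gamma$, then $C$ is l.r.c. in $\Gamma$.

(c) Let $\Gamma$ act without inversions on a tree so that each edge stabilizer is l.r.c. in the stabilizers of both end vertices. Then vertex stabilizers are l.r.c. in $\Gamma$.

*Proof of (a).* Let $y\notin C$, and say $yC>C$ (otherwise reverse the order). We claim $yp_1\cdots yp_kC>C$, by induction on $k$. For $k=1$ this is $yC>C$. For $k>1$, induction and invariance give $yp_1(yp_2\cdots yp_kC)>yp_1C=yC>C$. So the product is not $1$.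

*Proof of (b).* Compare cosets first by their images in $\Gamma/D$. For cosets $\gamma C$ and $\gamma dC$, $d\in D$, in the same $D$-coset, compare $C$ with $dC$ in $D/C$. Replacing $\gamma$ by $\gamma c$, $c\in C$, replaces $d$ by $c^{-1}d$, and $C<c^{-1}dC$ iff $cC=C<dC$; so this is well defined. It is transitive: from $C<dC$ and $C<d'C$ we get $C<dC<dd'C$ by $D$-invariance. It is $\Gamma$-invariant by construction.

*Proof of (c).* *We order the vertices of the tree by counting signs along geodesics.* Choose a $\Gamma$-invariant orientation of the edges; this is possible as there are no inversions. For a representative $v$ of each vertex orbit, the star of $v$ (the set of edges at $v$) is a disjoint union of $\Gamma_v$-sets $\Gamma_v/\Gamma_e$. Order each of them $\Gamma_v$-invariantly, and order the set of these orbits arbitrarily. This gives a $\Gamma_v$-invariant total order on the star. Transport by $\Gamma$ gives a $\Gamma$-equivariant family of total orders on all stars.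

For vertices $u\ne w$ with geodesic $e_1,\dots,e_k$ put
$$\nu(u,w)=\sum_{i=1}^ko_i+\sum_{i=1}^{k-1}\tau_i,$$
where $o_i=\pm1$ records whether $e_i$ is traversed along its orientation, and $\tau_i=+1$ if $e_i<e_{i+1}$ in the star of their common vertex, $\tau_i=-1$ otherwise. As a sum of $2k-1$ signs, $\nu$ is odd, hence non-zero. It is $\Gamma$-invariant, and $\nu(w,u)=-\nu(u,w)$.

Let $u,w,z$ be distinct, and let $c$ be the vertex common to the three geodesics between them. In $\nu(u,w)+\nu(w,z)+\nu(z,u)$, each edge of a leg $[u,c]$, $[w,c]$, $[z,c]$ and each turn at an interior vertex of a leg is used once in each direction, so these terms cancel. Only turns at $c$ remain.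

* If $c\notin\{u,w,z\}$, let $a,b,d$ be the last edges of the three legs; they are distinct. What remains is the sum of the comparison signs of $a\to b$, $b\to d$, $d\to a$. In a total order these are not all equal, so the sum is $\pm1$.
* If $c$ is one of $u,w,z$ (then exactly one), only the geodesic between the other two passes through $c$, and one turn $\pm1$ remains.

So the sum is always $\pm1$. Define $u<w$ iff $\nu(u,w)>0$. For $u\ne w$ exactly one of $u<w$, $w<u$ holds. Let $u<w<z$. Then $u\ne z$. If $z<u$, the three numbers would each be $\ge1$, with sum $\ge3$, a contradiction. So $u<z$, and we have a $\Gamma$-invariant total order on the vertices. Restrict it to the orbit $\Gamma/\Gamma_v$. $\square$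

**Proposition 10.** $P_i$ is l.r.c. in $H$.

*Proof.* **Step 1: $C_\pm$ is l.r.c. in $A$.** The group $A=\mathbb Z^2*\mathbb Z^2$ is bi-orderable, by Vinogradov's theorem that a free product of bi-orderable groups is bi-orderable. Let $C=C_+$ or $C_-$ and $M=\ker\pi$. Since $\pi|_C$ is an isomorphism onto the image of $\pi$, $A=M\rtimes C$. Identify $A/C$ with $M$ by $nC\leftrightarrow n$. For $n_0\in M$, $c\in C$ we have $n_0c\cdot nC=n_0(cnc^{-1})C$, so $n_0c$ acts by $n\mapsto n_0(cnc^{-1})$. This preserves the restriction to $M$ of a bi-order of $A$.

**Step 2: $A$ is l.r.c. in $H$.** In the Bass–Serre tree of the HNN extension, each edge stabilizer sits in its two end vertex stabilizers as conjugates of $C_+\le A$ and $C_-\le A$. By Step 1, Lemma 9(c) applies.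

**Step 3: $P_i$ is l.r.c. in $A$.** Apply Lemma 9(c) to the tree of the free product $P_1*P_2$: edge groups are trivial, and $1$ is l.r.c. in the orderable group $\mathbb Z^2$. Lemma 9(b) with $P_i\le A\le H$ finishes the proof. $\square$

**Proposition 11.** $P_i$ is l.r.c. in $G_i$.

*Proof.* **Step 1: the figure-eight group.** *We reduce to an order on cosets in a free group.* The figure-eight knot is fibered, with fibre a one-holed torus. So, dropping the index $i$ in $\mu_i,\lambda_i$, we have $G_i=F\rtimes\langle\mu\rangle$ and $P_i=\langle\mu,\lambda\rangle$, where $F=F(a,b)$ and $\lambda=[a,b]^{\pm1}$ for a suitable basis. Conjugation by $\mu$ is an automorphism $\varphi$ of $F$ with $\varphi(\lambda)=\lambda$, and on $F/F'$ it has characteristic polynomial $t^2-3t+1$, with two distinct positive real roots. Since $P_i\cap F=\langle\lambda\rangle$ and $G_i=FP_i$, we have $G_i/P_i=F/\langle\lambda\rangle$, where $F$ acts by left multiplication, and $\mu$ acts as $\varphi$ because $\mu fP_i=\mu f\mu^{-1}P_i$. So we need a total order on $F/\langle\lambda\rangle$ invariant under $F$ and $\varphi$.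

**Step 2: orders on the lower central quotients.** Let $V_k=\gamma_kF/\gamma_{k+1}F$. Recall that $V_k$ is free abelian of finite rank, that $\bigcap_k\gamma_kF=1$, and that $V_2$ is infinite cyclic, generated by the class of $[a,b]$, hence by that of $\lambda$. The iterated commutator makes $V_k\otimes\mathbb R$ a $\varphi$-equivariant quotient of $(V_1\otimes\mathbb R)^{\otimes k}$. On the latter $\varphi$ is diagonalizable, with eigenvalues products of positive numbers; so $\varphi$ is diagonalizable with positive eigenvalues on $V_k\otimes\mathbb R$. The lexicographic order of the coordinates in an eigenbasis is therefore $\varphi$-invariant, and it restricts to a $\varphi$-invariant group order on $V_k$. Conjugation by elements of $F$ acts trivially on each $V_k$.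

**Step 3: positive elements.** Note that every $y\in\gamma_2F$ is $\lambda^mz$ with unique $m$ and $z\in\gamma_3F$, as $V_2$ is infinite cyclic on the class of $\lambda$. Call $y\in F\setminus\langle\lambda\rangle$ *positive* if

* either $y\notin\gamma_2F$ and its class in $V_1$ is positive,
* or $y=\lambda^mz\in\gamma_2F$ with $1\neq z\in\gamma_3F$, and the class of $z$ in $V_k$ (its *leading class*) is positive, where $z\in\gamma_kF\setminus\gamma_{k+1}F$.

Let $\mathrm{Pos}$ be the set of positive elements. It has the following properties.

* $\mathrm{Pos}\cdot\mathrm{Pos}\subset\mathrm{Pos}$. If at least one factor is outside $\gamma_2F$, look at $V_1$: the class of the product is positive plus positive, or positive plus zero. If both factors lie in $\gamma_2F$, use $\lambda^mz\,\lambda^{m'}z'=\lambda^{m+m'}(\lambda^{-m'}z\lambda^{m'})z'$. The leading class of $(\lambda^{-m'}z\lambda^{m'})z'$ is that of $z$, or that of $z'$, or (if both are in the same $V_k$) their sum; in each case it is positive.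
* $\langle\lambda\rangle\,\mathrm{Pos}\,\langle\lambda\rangle=\mathrm{Pos}$: multiplication by powers of $\lambda\in\gamma_2F$ does not change classes in $V_1$, and $\lambda^p\lambda^mz\lambda^q=\lambda^{p+m+q}(\lambda^{-q}z\lambda^q)$ has the same leading class as $\lambda^mz$.
* $\varphi(\mathrm{Pos})=\mathrm{Pos}$, as $\varphi(\lambda)=\lambda$ and the orders on $V_k$ are $\varphi$-invariant.
* $F=\mathrm{Pos}\sqcup\langle\lambda\rangle\sqcup\mathrm{Pos}^{-1}$, since $(\lambda^mz)^{-1}=\lambda^{-m}(\lambda^mz^{-1}\lambda^{-m})$ has the opposite leading class.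

**Step 4: the order.** Put $y\langle\lambda\rangle<y'\langle\lambda\rangle$ iff $y^{-1}y'\in\mathrm{Pos}$. By the second property this is well defined, by the first it is transitive, by the fourth it is total; it is invariant under left multiplication by $F$, and under $\varphi$ by the third. $\square$

By Lemma 9(a), *$P_i$ is RTF in $H$ and in $G_i$.* So Lemma 7 settles every $g$ not conjugate into $G_1$, $G_2$ or $H$. For the other elements $\gamma$ does not cross the tori, and another argument is needed.

## 8. Elements of a vertex group: functions that agree on the tori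

**Definition 12.** A *homogeneous quasimorphism* on $\Gamma$ is a function $\psi:\Gamma\to\mathbb R$ with $\psi(x^m)=m\psi(x)$ for $m\in\mathbb Z$ and finite *defect* $D(\psi)=\sup|\psi(xy)-\psi(x)-\psi(y)|$.

Homomorphisms to $\mathbb R$ are examples, of defect $0$. A less trivial one is the translation number in Section 9. We use the following facts.

* $\psi$ is conjugation invariant: $\psi(xy^nx^{-1})-\psi(y^n)$ is bounded independently of $n$ and equals $n(\psi(xyx^{-1})-\psi(y))$.
* $\psi$ is a homomorphism on abelian subgroups: $\psi(x^ny^n)-n\psi(x)-n\psi(y)$ is bounded and equals $n(\psi(xy)-\psi(x)-\psi(y))$ if $xy=yx$.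
* $|\psi([u,v])|\le D(\psi)$: compare $\psi$ on $uvu^{-1}\cdot v^{-1}$ with $\psi(uvu^{-1})+\psi(v^{-1})=0$.
* If $z_1\cdots z_m=1$ with $m\ge2$, then $|\sum\psi(z_j)|\le(m-2)D(\psi)$: split $z_1\cdots z_{m-1}=z_m^{-1}$ with $m-2$ applications of the defect inequality.
* Adding a homomorphism to $\psi$ does not change its defect.
* (Bavard) $D(\psi)=\sup_{u,v}|\psi([u,v])|$. Moreover, let $\mathrm{scl}(w)=\lim_n\mathrm{cl}(w^n)/n$ be the stable commutator length of $w\in[\Gamma,\Gamma]$, where $\mathrm{cl}$ is the least number of commutators with given product. Then $\mathrm{scl}(w)=\sup\psi(w)/2D(\psi)$ over homogeneous quasimorphisms with $D(\psi)>0$ (Bavard duality).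

If we had, for $g\in G'\setminus G''$, homogeneous quasimorphisms on all of $G$ with $\psi(g)=1$ and defect arbitrarily close to $1$, (1) would follow by the computation at the end of the next proof. We do not construct such functions on $G$. We only choose functions on the vertex groups that agree on the tori, and glue the resulting *inequalities* along the circles in $S$.

**Lemma 13 (elliptic elements).** Let $G$ be the group of a finite tree of groups with injective edge maps and abelian edge groups. Let $G_w$ be a vertex group, $1\ne g\in G_w$, $\gamma\subset X_w$, let $S,n$ come from a relation as in (1), and let $S$ be not a disc. Let $D\ge0$, $c\in\mathbb R$ and homomorphisms $\psi_e:G_e\to\mathbb R$ satisfy, for each vertex $v$: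

$(A_v)$ for each compact connected oriented $Y$ with non-empty boundary, not a disc, and each map $Y\to X_v$ sending each boundary circle either into an adjacent edge space (value: $\psi_e$ of its class) or, if $v=w$, to $\gamma^d$ with $d\ge1$ (value: $dc$), the sum of the values has absolute value $\le-D\chi(Y)$.

Then $n|c|\le-D\chi(S)$. Moreover $(A_v)$ holds if there is a homogeneous quasimorphism $\psi_v$ on $G_v$ of defect $\le D$ which extends the adjacent $\psi_e$ and satisfies $\psi_w(g)=c$ if $v=w$.

*Proof.* **Step 1: cut along circles.** As $\gamma\subset X_w$ is disjoint from the mid-levels, the preimage of the mid-levels consists of circles. Choose $f$ with the fewest circles. No piece of the cut-open surface is a disc: a disc bounded by a preimage circle is excluded by minimality, and a disc bounded by a component of $\partial S$ would be all of $S$. Every piece has non-empty boundary.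

**Step 2: add up.** Apply $(A_v)$ to all pieces. The two sides of each circle induce opposite orientations on it, so their values cancel. The values on $\partial S$ add up to $\sum d_ic=nc$. Hence $n|c|\le-D\sum\chi(Y)=-D\chi(S)$.

**Step 3: the last statement.** Let $Y$ have genus $h'$ and $k\ge1$ boundary circles. Then $y_1\cdots y_k=z_1\cdots z_{h'}$ in $G_v$, where the $z_j$ are commutators and the $y_j$ are in the conjugacy classes of the boundary circles. As $Y$ is not a disc, $k+h'\ge2$. The facts above, applied to the $k+h'$ elements $y_j$ and $z_j^{-1}$ (in the order $y_1,\dots,y_k,z_{h'}^{-1},\dots,z_1^{-1}$), give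
$$\Bigl|\sum\psi_v(y_j)\Bigr|\le(k+h'-2)D+h'D=(2h'-2+k)D=-D\chi(Y).$$
The numbers $\psi_v(y_j)$ are the values in $(A_v)$. $\square$

The supply of functions comes from free groups.

**Corollary 14.** Let $F=F(l,t)$ be free, $1\ne w\in[F,F]$, $\delta>0$. There is a homogeneous quasimorphism $\psi$ on $F$ with $\psi(w)=1$, $D(\psi)\le1+\delta$ and $\psi(l)=0$.

*Proof.* By (6), $\mathrm{cl}(w^n)\ge(n+1)/2$, so $\mathrm{scl}(w)\ge\frac12$. By Bavard duality some homogeneous quasimorphism has $\psi(w)/2D(\psi)\ge\frac1{2(1+\delta)}$; scale it so that $\psi(w)=1$, and then $D(\psi)\le1+\delta$. Subtract the homomorphism $l\mapsto\psi(l)$, $t\mapsto0$. This changes neither $D(\psi)$ nor $\psi(w)$, as $w\in[F,F]$. $\square$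

## 9. A function on the figure-eight group that detects the longitude

One of the cases below needs a function on $G_i$ that vanishes on the meridian and not on the longitude. No homomorphism does this, as $\lambda_i\in G_i'$. This is the place where the longitudes of Section 4 are shown to be costly.

**Proposition 15.** There is a homogeneous quasimorphism $\rho$ on $G_i$ with $D(\rho)\le1$, $\rho(x_i)=0$ and $\rho(\lambda_i)=1$.

*Proof.* Notation is as in Proposition 11: $G_i=F\rtimes\langle\mu\rangle$, $F=F(a,b)$, $\lambda=[a,b]^{\pm1}$.

**Step 1: $G_i$ acts on a circle.** Let $R$ be the punctured torus $(\mathbb R^2/\mathbb Z^2)\setminus\{0\}$ with its conformal structure, and uniformize it: $R=\mathbb H^2/F$ is a complete finite-area once-punctured torus, $F$ is a Fuchsian group, and $\lambda$, a loop around the puncture, is parabolic. The matrix of $\varphi$ on $F/F'=\mathbb Z^2$ has determinant $1$ and defines a linear homeomorphism of $R$, which is quasiconformal. A lift of it to $\mathbb H^2$ extends to an orientation preserving homeomorphism of the circle at infinity. The automorphism of $F$ induced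 by the lift acts on $F/F'$ as $\varphi$ does. An automorphism of $F(a,b)$ acting trivially on $F/F'$ is inner (Nielsen), so after composition with a deck transformation the lift induces $\varphi$. Let $\mu$ act on the circle by this homeomorphism. So $G_i$ acts on the circle by orientation preserving homeomorphisms. The parabolic $\lambda$ has a unique fixed point $p$; since $\mu\lambda\mu^{-1}=\lambda$, also $\mu$ fixes $p$.

**Step 2: lift to the line.** Let $\widetilde{\mathrm{Homeo}}_+$ be the group of homeomorphisms of $\mathbb R$ commuting with the unit translation $T$; it consists of the lifts of the orientation preserving homeomorphisms of the circle. As $F$ is free, its action lifts, $f\mapsto\tilde f$. Lift $\mu$ to $\tilde\mu$ fixing all lifts of $p$. Then $\tilde\mu\tilde f\tilde\mu^{-1}=\widetilde{\varphi(f)}\,T^{\chi(f)}$ with $\chi\in\operatorname{Hom}(F,\mathbb Z)$, since $T$ is central. If we replace $\tilde f$ by $\tilde fT^{\theta(f)}$ with $\theta\in\operatorname{Hom}(F,\mathbb Z)$, then $\chi$ is replaced by $\chi+\theta-\theta\circ\varphi$. The map $\varphi^*-1$ on $\operatorname{Hom}(F,\mathbb Z)=\mathbb Z^2$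 has determinant equal to the value of $t^2-3t+1$ at $1$, which is $-1$. So it is invertible, and we can choose $\theta$ so that the new $\chi$ is $0$. We obtain a homomorphism $G_i\to\widetilde{\mathrm{Homeo}}_+$. Let $\rho_0$ be its composition with the translation number $\mathrm{rot}(\tilde a)=\lim_n(\tilde a^n(x)-x)/n$, which is a homogeneous quasimorphism.

**Step 3: the defect of $\rho_0$ is at most $1$.** By Bavard's formula for the defect it suffices to show $|\mathrm{rot}([\tilde a,\tilde b])|\le1$ for all $\tilde a,\tilde b\in\widetilde{\mathrm{Homeo}}_+$. Write $[\tilde a,\tilde b]=\tilde a\tilde a'$ with $\tilde a'=\tilde b\tilde a^{-1}\tilde b^{-1}$. Multiplying $\tilde a$ by a power of $T$ does not change the commutator, so assume $0\le\mathrm{rot}(\tilde a)<1$. Note that $\mathrm{rot}(\tilde c)=0$ if $\tilde c$ has a fixed point; and that if $\tilde c(x)>x$ for all $x$, then by periodicity $\tilde c(x)-x\ge\varepsilon>0$ and $\mathrm{rot}(\tilde c)\ge\varepsilon>0$, and similarly with signs reversed.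

If $0<\mathrm{rot}(\tilde a)<1$, then $\tilde a(x)-x$ is never $0$ and never $1$, so $x<\tilde a(x)<x+1$ for all $x$. As $\mathrm{rot}(\tilde a')=-\mathrm{rot}(\tilde a)$, likewise $x-1<\tilde a'(x)<x$. So $x-1<\tilde a\tilde a'(x)<x+1$ for all $x$, and $|\mathrm{rot}(\tilde a\tilde a')|\le1$.

If $\mathrm{rot}(\tilde a)=0$, then $\tilde a$ has a fixed point, and $\tilde a'$, a conjugate of $\tilde a^{-1}$, fixes some $q$. Let $y\in[q,q+1)$ be a fixed point of $\tilde a$. If $y=q$, then $\tilde a(q)=q$; otherwise $q-1<y-1\le\tilde a(q)\le y<q+1$. So $|\tilde a\tilde a'(q)-q|=|\tilde a(q)-q|<1$, whence $(\tilde a\tilde a')^n(q)$ stays between $q-n$ and $q+n$, and $|\mathrm{rot}(\tilde a\tilde a')|\le1$.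

**Step 4: values on $P_i$.** $\rho_0(\mu)=0$ since $\tilde\mu$ has fixed points; so $\rho_0(x_i)=0$. The lift of the commutator $[a,b]$ equals $T^m\sigma$, where $\sigma$ is the lift of the parabolic element that has fixed points; so $\rho_0([a,b])=m$ is an integer, and $|m|\le1$ by Step 3. We claim that $m$ is odd. The lifts of elements of $PSL_2(\mathbb R)$ form a group which maps homomorphically onto $SL_2(\mathbb R)$, with $T\mapsto-1$. So the lift of $[a,b]$ maps to the matrix commutator $[A,B]$, where $A,B\in SL_2(\mathbb R)$ represent $a,b$. The element $\sigma$ lies on a one-parameter group of lifts of parabolics, so it maps to a unipotent matrix, of trace $2$. Hence $\operatorname{tr}[A,B]=2(-1)^m$. If this were $2$, then $A,B$ would have a common eigenvector over $\mathbb C$ and would generate a solvable group, which is impossible since $a,b$ freely generate $F$. So $\operatorname{tr}[A,B]=-2$ and $m$ is odd, that is, $m=\pm1$. So $\rho_0(\lambda)=\pm1$, and $\rho=\pm\rho_0$ has all properties. $\square$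

Together with Lemma 13 this gives: for $Y$ compact, connected, oriented, with boundary, not a disc, and a map $(Y,\partial Y)\to(E_i,\partial E_i)$ with boundary classes $x_i^{a_j}\lambda_i^{b_j}$,
$$\Bigl|\sum_jb_j\Bigr|\le-\chi(Y). \tag{7}$$

**A second proof of (7)** shows its geometric content. Put $b=\sum b_j$; we may assume $b\ne0$. The image of $\partial Y$ is null-homologous in $E_i$, so $\sum a_j=0$ and $\partial f_*[Y]=b[\lambda_i]$. As $H_2(E_i)=0$, $f_*[Y]=b[F_i]$ in $H_2(E_i,\partial E_i)\cong\mathbb Z$, with $F_i$ a minimal genus Seifert surface of $J_i$. By Gabai (*Foliations and the topology of 3-manifolds*, J. Differential Geom. 18 (1983), Cor. 6.18), for a compact oriented 3-manifold $M$ the Thurston norm $x$ on $H_2(M,\partial M)$ equals the singular norm $x_s(\zeta)=\inf\frac1m\chi_-(Y)$, taken over proper maps of compact oriented surfaces $Y$ representing $m\zeta$. As $Y$ is connected and not a disc, $-\chi(Y)\ge|b|\,x([F_i])=|b|(2g(J_i)-1)=|b|$.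

## 10. Proof of the inequality (1): four cases

Let $g\in G'\setminus G''$, and let a relation as in (1) be given, with surface $S$ and $n=\sum d_i$. If $S$ were a disc ($h=0$, $r=1$), $g\ne1$ would have finite order; but knot groups are torsion-free. So $S$ is not a disc. We must show $n\le-\chi(S)=2h-2+r$. We may replace $g$ by a conjugate.

**Case 0: $g$ is not conjugate into $G_1$, $G_2$ or $H$.** Apply Lemma 7 to (5). Its hypothesis was checked in Section 7.

In the other cases we apply Lemma 13 to (5). For this we need functions on $G_1,H,G_2$ which agree on $P_1$ and $P_2$. Since homogeneous quasimorphisms are homomorphisms on $P_i\cong\mathbb Z^2$, it is enough to compare them on $x_i$ and $l_i$. The edge functions $\psi_{P_i}$ are the common restrictions. Let $\eta_i:G_i\to\mathbb Z$ be the homomorphism with $\eta_i(x_i)=1$; then $\eta_i(\lambda_i)=0$ and $\eta_i(l_i)=k_i$.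

**Case 1: $g\in G_1$ or $g\in G_2$.** *Use the homomorphism $\eta_i$ on $G_i$ and continue it over $H$.* Let $g\in G_1$. Since $G_1'\le G''$ by (4), $\eta_1(g)\ne0$. Take $\psi$ from Corollary 14 for $F(l_2,t)$ with $l=l_2$ and $w=w_2=q_2(x_1)$, which is a non-trivial commutator, and put
$$\psi_H=\psi\circ q_2+k_1\,l_1^*,\qquad\psi_{G_1}=\eta_1,\qquad\psi_{G_2}=0 .$$
On $P_1$: $\psi_H(x_1)=\psi(w_2)+0=1=\eta_1(x_1)$, and $\psi_H(l_1)=\psi(1)+k_1=k_1=\eta_1(l_1)$. On $P_2$: $\psi_H(x_2)=\psi(1)+0=0$, and $\psi_H(l_2)=\psi(l_2)+0=0$. All defects are $\le1+\delta$. Lemma 13 with $c=\eta_1(g)$ and $D=1+\delta$ gives $n\le n|\eta_1(g)|\le-(1+\delta)\chi(S)$ for all $\delta>0$. Hence $n\le-\chi(S)$.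

Let $g\in G_2$. Again $\eta_2(g)\ne0$. Take $\psi$ from Corollary 14 for $F(l_1,t)$ with $l=l_1$ and $w=w_1=q_1(x_2)$, and put
$$\psi_H=\psi\circ q_1+k_2\,l_2^*,\qquad\psi_{G_2}=\eta_2,\qquad\psi_{G_1}=0 .$$
On $P_2$ both functions take $x_2\mapsto1$, $l_2\mapsto k_2$. On $P_1$: $\psi_H(x_1)=\psi(1)=0$ and $\psi_H(l_1)=\psi(l_1)=0$. Conclude as before.

From now on $g\in H$, so $g\in H\cap G'=L$.

**Case 2: $g\in H$ and $l_i^*(g)\ne0$ for some $i$.** *Use the homomorphism $l_i^*$ on $H$; on the other side of the torus it has to be continued by the function $\rho$ of Section 9.* Let $\{i,i'\}=\{1,2\}$ and put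
$$\psi_H=l_i^*,\qquad\psi_{G_i}=\rho,\qquad\psi_{G_{i'}}=0,\qquad D=1,\quad c=l_i^*(g).$$
On $P_i$: $l_i^*(x_i)=0=\rho(x_i)$, and $l_i^*(l_i)=1=\rho(\lambda_i)+k_i\rho(x_i)=\rho(l_i)$ by (2). On $P_{i'}$: $l_i^*(x_{i'})=l_i^*(l_{i'})=0$. All defects are $\le1$. Lemma 13 gives $n\le n|c|\le-\chi(S)$. (One can also verify $(A_{G_i})$ directly by (7).)

**Case 3: $g\in H$ and $l_1^*(g)=l_2^*(g)=0$.** *Use the free quotients.* By Lemma 5(c), $q_1(g)\ne1$ or $q_2(g)\ne1$.

Let $q_2(g)\ne1$. The $l_2$- and $t$-exponents of $g$ vanish, so $w:=q_2(g)\in[F,F]$ for $F=F(l_2,t)$. Take $\psi$ from Corollary 14 for this $w$ and $l=l_2$, let $\theta=\psi(w_2)$, and put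
$$\psi_H=\psi\circ q_2+k_1\theta\,l_1^*,\qquad\psi_{G_1}=\theta\,\eta_1,\qquad\psi_{G_2}=0 .$$
On $P_1$: $x_1\mapsto\theta$ and $l_1\mapsto k_1\theta$ for both functions. On $P_2$: $x_2\mapsto0$, and $l_2\mapsto\psi(l_2)=0$. All defects are $\le1+\delta$ (note that $\theta\eta_1$ is a homomorphism, whatever the size of $\theta$), and $\psi_H(g)=\psi(q_2(g))+k_1\theta\,l_1^*(g)=1$. Lemma 13 with $c=1$ gives $n\le-(1+\delta)\chi(S)$ for all $\delta>0$, so $n\le-\chi(S)$.

Let $q_1(g)\ne1$. In the same way take $\psi$ for $w=q_1(g)\in[F,F]$, $F=F(l_1,t)$, $l=l_1$, let $\theta=\psi(w_1)$ and put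
$$\psi_H=\psi\circ q_1+k_2\theta\,l_2^*,\qquad\psi_{G_2}=\theta\,\eta_2,\qquad\psi_{G_1}=0 .$$
On $P_2$: $x_2\mapsto\theta$, $l_2\mapsto k_2\theta$ for both functions. On $P_1$: $x_1,l_1\mapsto0$. Again $\psi_H(g)=1$, and $n\le-\chi(S)$.

The cases are exhaustive. This proves (1), hence Theorem 3 and Corollary 4. $\blacksquare$

For $\kappa=1$ the knot $K$ has the Alexander module $\mathbb Z[t^{\pm1}]/(t^2-t+1)$ of the trefoil. By Proposition 2 the trefoil group has a generalized torsion element outside $G''$, and by Corollary 4 $G(K)$ has none. So the answer depends on the knot and not only on its Alexander module.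

## 11. The value one half, and connected sums

**The bound is attained.** Taking $r=1$ in (1), a power $g^n$ that is a product of $h$ commutators has $n\le2h-1$; so $\mathrm{scl}_G(g)\ge\frac12$ for all $g\in G'\setminus G''$. Equality holds for $x_2=l_1^{-1}tl_1t^{-1}=[l_1^{-1},t]$. Indeed a commutator has $\mathrm{scl}\le\frac12$, by Bavard duality and $|\psi([u,v])|\le D(\psi)$. And $x_2\notin G''$: its class in $\mathbb Z[t^{\pm1}]/(\Delta)$ is $(t-1)k_1$ times the generator $x_1$, and $(t-1)k_1\ne0$ has breadth $1$, whereas non-zero multiples of $\Delta$ have breadth $\ge2$.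

**Every genus.** Let $K$ be a connected sum of $h$ knots as in Theorem 3 with parameters $\kappa_1,\dots,\kappa_h\ge1$. Then $\Delta_K=\prod_s(t+\kappa_s(t-1)^2)$ and $g(K)=h$, and (1) again holds for all $g\in G'\setminus G''$ (with the number of commutators in (1) renamed). The proof is the one above with the following data.

*The group.* In (3) the loop $t$ is a meridian of the knot: slide the point $s$ in $Q$, with its tethers in directions $+u$ (below) and $+v$ (above), to the corner $(1,1)$ of $Q$, which lies on $\partial\Sigma$; then $t$ becomes a small loop around the knot there. So the group of the connected sum is obtained by amalgamating the groups (3) along $\langle t\rangle$: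
$$G=\langle G_1*\dots*G_{2h},\,t\mid tl_{2s-1}t^{-1}=l_{2s-1}x_{2s},\ tl_{2s}x_{2s-1}t^{-1}=l_{2s}\ (1\le s\le h)\rangle .$$
As before $x_i\in G'$, $G_i\le G'$ and $G_i'\le G''$.

*The splitting.* Let $A=P_1*\cdots*P_{2h}$, and let $\pi:A\to F(l_1,\dots,l_{2h})$ kill all $x_i$. The subgroups generated by the elements $l_{2s-1},\,l_{2s}x_{2s-1}$ and by the elements $l_{2s-1}x_{2s},\,l_{2s}$ ($1\le s\le h$) are mapped isomorphically onto $F(l_1,\dots,l_{2h})$ by $\pi$. So $H$, defined as before, is an HNN extension of $A$, $G$ is a star of groups with center $H$ and leaves $G_i$ with edge groups $P_i$, and the proof of Proposition 10 shows that $P_i$ is l.r.c. in $H$ (for Step 3 there, use a tree for the free product $A$ with trivial edge groups and vertex groups $P_1,\dots,P_{2h}$). Proposition 11 is unchanged. So Case 0 goes through.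

*The free quotients.* $H=\langle l_1,\dots,l_{2h},t\mid[x_i,l_i]\rangle$ with $x_{2s}=l_{2s-1}^{-1}tl_{2s-1}t^{-1}$ and $x_{2s-1}=l_{2s}^{-1}t^{-1}l_{2s}t$. For $\{i,i'\}=\{2s-1,2s\}$ the map $q_i:H\to F(l_i,t)$ kills all $l_j$, $j\ne i$, and hence all $x_j$, $j\ne i'$. Each relator $[x_j,l_j]$ is killed, since $q_i(x_i)=1$ and $q_i(l_j)=1$ for $j\ne i$. As in Lemma 5(c), $L/L'$ is the free $\mathbb Z[t^{\pm1}]$-module on the $l_i$ and $q_i$ is the projection to the $l_i$-coordinate; so $g\in L\setminus G''$ has $q_i(g)\ne1$ for some $i$.

*The functions.* In Cases 1 (for $g\in G_{i'}$) and 3 (for $q_i(g)\ne1$) use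
$$\psi_H=\psi\circ q_i+k_{i'}\theta\,l_{i'}^*,\qquad\psi_{G_{i'}}=\theta\,\eta_{i'},\qquad\psi_{G_j}=0\ (j\ne i'),\qquad\theta=\psi(q_i(x_{i'})),$$
where $\psi$ comes from Corollary 14 with $l=l_i$ and with $w=q_i(x_{i'})$ (so $\theta=1$) in Case 1, $w=q_i(g)$ in Case 3. On $P_{i'}$ both functions take $x_{i'}\mapsto\theta$, $l_{i'}\mapsto k_{i'}\theta$. On $P_i$, $x_i\mapsto0$ and $l_i\mapsto\psi(l_i)=0$. On the other $P_j$, $x_j,l_j\mapsto0$, as $q_i$ kills both. In Case 2 use $l_i^*$ on $H$, $\rho$ on $G_i$, and $0$ on the other $G_j$. Lemma 13 concludes as in Section 10.
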